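# Adding an exact form to remove all zeros of a non-closed 1-form

## 1. The form $\sin(2\pi y)\,dx$ on the torus

Take the torus $T^2=\mathbb R^2/\mathbb Z^2$ with coordinates $(x,y)$ and the 1-form
$$\alpha=\sin(2\pi y)\,dx .$$
It vanishes along the two circles $y=0$ and $y=\frac12$. We may add to $\alpha$ the differential of a function $f$, and nothing else. Can we get rid of the zeros? If $f$ depends on $y$ only, then $\alpha+df=\sin(2\pi y)\,dx+f'(y)\,dy$, and we need $f'\ne0$ at $y=0$ and $y=\frac12$. The choice $f=\sin(2\pi y)$ gives
$$\alpha+df=\sin(2\pi y)\,dx+2\pi\cos(2\pi y)\,dy ,$$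
which has no zeros, since sine and cosine never vanish together.

Now replace $\alpha$ by an exact form $dh$ on any closed manifold. Then $\alpha+df=d(h+f)$ vanishes wherever $h+f$ has its maximum, so the zeros can never be removed. Another obstruction is topological. A nowhere-zero 1-form is dual, by a Riemannian metric, to a nowhere-zero vector field, so by the Poincaré–Hopf theorem a closed manifold that carries one has Euler characteristic $0$. The question is whether, once $\chi(M)=0$, it is enough that $\alpha$ be non-closed. It is stated as a conjecture in S. Tabachnikov, Yu. Tyurina, "Existence and non-existence of skew branes", arXiv:math/0504484 (2005).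

In dimension one every 1-form is closed, and there the hypothesis is read as $\int_{S^1}\alpha\ne0$. That case is immediate: if $\alpha=a(x)\,dx$ on $\mathbb R/\mathbb Z$ and $c=\int_0^1a$, then $f(x)=\int_0^x(c-a)$ is 1-periodic and $\alpha+df=c\,dx$. From now on $n=\dim M\ge2$.

Throughout, $M$ is a closed (compact, without boundary) connected smooth manifold with $\chi(M)=0$ and a fixed Riemannian metric, and $\alpha$ is a smooth 1-form on $M$. For a vector field $X$, $X^\flat$ is the dual 1-form, and for a 1-form $\beta$, $\beta^\sharp$ is the dual field. $\mathrm{Diff}_0(M)$ is the group of diffeomorphisms isotopic to the identity.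

**Definition.** Two nowhere-zero 1-forms (or fields) are *homotopic* if they are joined by a continuous path of continuous nowhere-zero forms (or fields).

For example, on $T^2$ the forms $dx$ and $-dx$ are homotopic, through $\cos s\,dx+\sin s\,dy$ with $0\le s\le\pi$. The forms $dx$ and $\cos(2\pi y)\,dx+\sin(2\pi y)\,dy$ are not homotopic: in the frame $dx,dy$ they are maps $T^2\to S^1$ whose degrees on the circle $\{x=0\}$ are $0$ and $1$. If $\psi\in\mathrm{Diff}_0(M)$, then $\psi_*X$ is homotopic to $X$, through $(\psi_s)_*X$ for an isotopy $\psi_s$ from the identity to $\psi$.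

**Theorem A.** Let $\dim M\ge2$. If $d\alpha\not\equiv0$, there is $f\in C^\infty(M)$ such that $\alpha+df$ has no zeros.

**Theorem B.** Let $\dim M\ge2$. If $d\alpha\not\equiv0$, then every homotopy class of nowhere-zero 1-forms on $M$ contains a form $\alpha+df$ with $f\in C^\infty(M)$.

So the conjecture is true. Theorem B is stronger than Theorem A. The proof of Theorem A does not use Sections 9 and 10, nor the external theorem quoted in part (b) of Lemma 3.

A natural first attempt is to work with the function. Pick a Morse function $h$ and put $f=Nh$ with $N$ large. Near a critical point $p$ of $h$, in coordinates, $dh$ is a local diffeomorphism $\mathbb R^n\to\mathbb R^n$ taking $p$ to $0$. Hence its small perturbation $dh+N^{-1}\alpha$ still has a zero near $p$, and a large Morse $f$ always fails. The next thought is to cancel the resulting zeros in pairs of opposite index, as $\chi(M)=0$ suggests. For arbitrary fields or forms this can be done, but the modification that cancels two zeros need not be exact, and only exact modifications are allowed. This is no technicality: when $\alpha=dh$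 the indices also sum to $0$, and yet the zeros cannot be removed. The non-vanishing of $d\alpha$, which may hold only in a tiny ball, has to help on all of $M$.

## 2. Positivity along invariant measures

We reverse the order of choices: first a nowhere-zero field $X$, then a function $f$ with
$$(\alpha+df)(X)=\alpha(X)+Xf>0\quad\text{on }M. \tag{1}$$
This certainly makes $\alpha+df$ nowhere zero. Let $\varphi_t$ be the flow of $X$.

**Definition.** A Borel probability measure $\mu$ is *invariant* if $\int h\circ\varphi_t\,d\mu=\int h\,d\mu$ for all continuous $h$ and all $t$. The *$\omega$-limit set* $\omega(x)$ is the set of limits of $\varphi_{t_k}(x)$ with $t_k\to\infty$, and $x$ is *recurrent* if $x\in\omega(x)$.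

For example, if $\gamma$ is a closed orbit of period $T$, then $h\mapsto\frac1T\int_0^Th(\varphi_tx)\,dt$, $x\in\gamma$, is an invariant measure, the uniform measure on $\gamma$, and every point of $\gamma$ is recurrent.

Invariant measures give a necessary condition for (1). Differentiating $\int f\circ\varphi_t\,d\mu=\int f\,d\mu$ at $t=0$ gives $\int Xf\,d\mu=0$, so (1) forces $\int\alpha(X)\,d\mu>0$ for every invariant $\mu$. Try this on $\alpha=\sin(2\pi y)\,dx$ with $X=\partial_x$. Every circle $y=c$ is a closed orbit with $\int\alpha=\sin(2\pi c)$, negative at $c=\frac34$, so $\partial_x$ is hopeless: it has too many invariant measures. Add a drift that destroys all closed orbits except a good one: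
$$X=\partial_x+\bigl(1-\cos2\pi(y-\tfrac14)\bigr)\partial_y=\partial_x+(1-S)\partial_y,\qquad S=\sin2\pi y .$$
Only $y=\frac14$ remains as a closed orbit, and there $\int\alpha=1$. One can now find $f$ by hand. Put $f(y)=\frac1{2\pi}\cos2\pi y+\frac1{16\pi}\sin4\pi y$, so that $f'=-S+\frac14\cos4\pi y=-S+\frac14(1-2S^2)$ and
$$(\alpha+df)(X)=S+(1-S)f'=S^2+\tfrac14(1-S)(1-2S^2).$$
If $2S^2\le1$, both terms are $\ge0$, and they do not vanish together. If $2S^2>1$, then $1-S\le2$ shows that the value is at least $S^2-\frac12(2S^2-1)=\frac12$. So (1) holds. The next lemma does this in general.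

**Lemma 1.** Let $X$ be a smooth nowhere-zero vector field on $M$ with flow $\varphi_t$, and let $\gamma_1,\dots,\gamma_m$ be periodic orbits such that

(i) every recurrent point lies on $\bigcup\gamma_i$;

(ii) $\int_{\gamma_i}\alpha>0$ for all $i$, where $\gamma_i$ is oriented by $X$.

Then there is $f\in C^\infty(M)$ with $(\alpha+df)(X)>0$ on $M$. In particular $\alpha+df$ has no zeros and is homotopic to $X^\flat$.

Put $a=\alpha(X)$. We may take the $\gamma_i$ distinct, hence disjoint.

**Step 1: every invariant measure gives $a$ a positive integral.** Let $\mu$ be invariant. By Poincaré recurrence for the time-one map on a compact metric space, $\mu$-almost every $x$ is a limit of $\varphi_{k_l}(x)$ with integers $k_l\to\infty$, so $\mu$-almost every point is recurrent, and $\mu(\bigcup\gamma_i)=1$. On $\gamma_i\cong\mathbb R/T_i\mathbb Z$, where $T_i$ is the period, the flow acts by all rotations, so $\mu|_{\gamma_i}$ is a multiple $c_i\ge0$ of the uniform measure. Here $\sum c_i=1$. Since $\int_0^{T_i}a(\varphi_tx)\,dt=\int_{\gamma_i}\alpha$ for $x\in\gamma_i$,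
$$\int a\,d\mu=\sum_i\frac{c_i}{T_i}\int_{\gamma_i}\alpha>0 .$$

**Step 2: some finite time average of $a$ is positive everywhere.** Let $a_T(x)=\frac1T\int_0^Ta(\varphi_tx)\,dt$. Suppose that no $T>0$ has $a_T>0$ on all of $M$. Then for each $m\in\mathbb N$ there is $x_m$ with $a_m(x_m)\le0$. Let $\mu_m$ be the probability measure $h\mapsto\frac1m\int_0^mh(\varphi_tx_m)\,dt$ and let $\mu$ be a weak-* limit point of the $\mu_m$. The integrals of $h\circ\varphi_s$ and $h$ against $\mu_m$ are averages over $[s,m+s]$ and $[0,m]$, so they differ by at most $2|s|\,\|h\|_\infty/m$. Hence $\mu$ is invariant. But $\int a\,d\mu_m=a_m(x_m)\le0$, so $\int a\,d\mu\le0$, which contradicts Step 1. Fix $T$ with $a_T>0$ on $M$.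

**Step 3: replace $a$ by its average by adding an $Xf$.** Put
$$f(x)=\frac1T\int_0^T(T-t)\,a(\varphi_tx)\,dt ,$$
a smooth function. Since $X(a\circ\varphi_t)=\frac{d}{dt}(a\circ\varphi_t)$, integration by parts gives
$$Xf(x)=\frac1T\int_0^T(T-t)\frac{d}{dt}a(\varphi_tx)\,dt=\frac1T\Bigl[(T-t)a(\varphi_tx)\Bigr]_0^T+\frac1T\int_0^Ta(\varphi_tx)\,dt=-a(x)+a_T(x).$$
So $(\alpha+df)(X)=a_T>0$.

**Step 4: the homotopy class.** For $s\in[0,1]$ the form $(1-s)(\alpha+df)+sX^\flat$ is positive on $X$, hence nowhere zero. $\square$

The task is now dynamical: find a nowhere-zero field whose recurrent points all lie on finitely many closed orbits, and arrange that $\alpha$ has positive integral over each of them. The second part is where $d\alpha\ne0$ enters, since by Stokes moving a curve across a region with $d\alpha\ne0$ changes the integral.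

## 3. One closed orbit on the torus and the Klein bottle

Here we prove Theorem A for $n=2$. By the classification of surfaces, $M$ is the torus $T^2=\mathbb R^2/\mathbb Z^2$ with coordinates $(x,y)$, or the Klein bottle
$$K=\mathbb R\times(\mathbb R/2\pi\mathbb Z)\big/(t,\theta)\sim(t+1,-\theta).$$

**Lemma 2.** Let $\gamma$ be an oriented embedded closed curve in the surface $M$, let $C\in\mathbb R$, and let $d\alpha\not\equiv0$. There is $\psi\in\mathrm{Diff}_0(M)$ with $\int_{\psi(\gamma)}\alpha\ne C$. If $\gamma$ passes through a point $q$ with $d\alpha_q\ne0$ and $\int_\gamma\alpha=C$, then $\psi$ can be supported in any given neighborhood of $q$.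

*Proof.* We start with the second statement. Choose a chart $(a,b)\in(-1,1)^2$ at $q$, inside the given neighborhood, in which $d\alpha$ does not vanish and $\gamma$ is $\{b=0\}$. Let $\lambda(b)$ be a cutoff supported in $|b|<\frac34$ and equal to $1$ near $0$, and let $h(a)\ge0$, $h\not\equiv0$, be a bump supported in $|a|<\frac12$, so small that $|h\lambda'|<1$. Then $\psi(a,b)=(a,b+h(a)\lambda(b))$, extended by the identity, is a diffeomorphism, isotopic to the identity by scaling $h$. It carries $\{b=0\}$ to $\{b=h(a)\}$. By Stokes the integral changes by $\pm\int_{\{0<b<h(a)\}}d\alpha$, which is nonzero because $d\alpha$ has constant sign in the chart.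

For the first statement, $\mathrm{Diff}_0(M)$ is transitive on $M$, so we can move $\gamma$ through a point $q$ with $d\alpha_q\ne0$. If the integral is now different from $C$ we are done. If it equals $C$, apply the second statement to the moved curve. $\square$

**Step 1: a field on the torus.** Let $X=\partial_x+(1-\cos2\pi y)\partial_y$. It is nowhere zero, and $\Gamma=\{y=0\}$ is a closed orbit. Off $\Gamma$, $y\in(0,1)$ is strictly monotone along orbits of $\pm X$ and tends to $0$ or $1$ (its limit must be a zero of $1-\cos2\pi y$), so such an orbit never returns near its starting point. All recurrent points of $X$ and of $-X$ lie on $\Gamma$.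

**Step 2: a field on the Klein bottle.** The gluing map $(t,\theta)\mapsto(t+1,-\theta)$ sends $\partial_t$ to $\partial_t$ and $\partial_\theta$ to $-\partial_\theta$. So $\partial_\theta$ is not a field on $K$, but we can rotate $\partial_\theta$ into $-\partial_\theta$ while $t$ runs over $[0,1]$. Let $\psi_0:[0,1]\to[0,\pi]$ be smooth, equal to $0$ to infinite order at $t=0$ and to $\pi$ to infinite order at $t=1$, with values in $(0,\pi)$ for $0<t<1$. Put
$$X=\cos\psi_0(t)\,\partial_\theta+\sin\psi_0(t)\,\partial_t\qquad(0\le t\le1).$$
The gluing map carries $X$ to $-\cos\psi_0(t)\,\partial_\theta+\sin\psi_0(t)\,\partial_t$ at $(t+1,-\theta)$, so it continues the angle by $\psi_0(t+1)=\pi-\psi_0(t)$. At $t=1$ both sides have the value $\pi$, and by flatness the continued angle is smooth. Thus $X$ is a smooth nowhere-zero field on $K$, with closed orbit $\Gamma=\{t=0\}$. For $0<t<1$ we have $\dot t=\sin\psi_0(t)>0$ along $X$, so along $\pm X$ the coordinate $t$ is strictly monotone and tends to an end of $(0,1)$. All recurrent points of $\pm X$ lie on $\Gamma$.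

**Step 3: fix the sign.** In both cases Lemma 2 with $C=0$ gives $\psi\in\mathrm{Diff}_0(M)$ with $\int_{\psi(\Gamma)}\alpha\ne0$. The recurrent points of $\psi_*X$ and of $-\psi_*X$ lie on $\psi(\Gamma)$, and the two fields orient $\psi(\Gamma)$ oppositely. So one of them satisfies (i) and (ii), and Lemma 1 applies. Theorem A is proved for $n=2$. $\blacksquare$

## 4. Forcing every orbit through one ball

From here to the end of Section 8, $n\ge3$. We no longer have an explicit manifold. The plan is to start with a field all of whose orbits keep returning to a small ball where $d\alpha\ne0$, and then to modify it there so that every orbit is caught and led to a closed orbit of our choice.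

Let $U\subset M$ be an open coordinate ball on which $d\alpha\ne0$ at every point, $B\subset U$ a closed round coordinate ball, and $p_0\in\operatorname{int}B$.

**Lemma 3.** There are a smooth nowhere-zero field $X_1$ on $M$ and a smooth function $f_0$ on a neighborhood of $M\setminus\operatorname{int}B$ with $df_0(X_1)>0$ on $M\setminus\operatorname{int}B$. Moreover $X_1$ can be chosen in any prescribed homotopy class of nowhere-zero fields.

*(a) Existence, enough for Theorem A.* The idea is to push all critical points of a function into $B$ and to use $\chi(M)=0$ to fill in. Take a Morse function on $M$. It has finitely many critical points, and $\mathrm{Diff}_0(M)$ is transitive on finite subsets of given cardinality (here $n\ge2$ and connectedness are used). After composing with a diffeomorphism we get a function $f_0$ whose critical points all lie in $\operatorname{int}B'$, where $B'\subset\operatorname{int}B$ is a concentric closed ball. In the coordinates of $U$ the degree of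
$$\nabla f_0/|\nabla f_0|:\partial B'\to S^{n-1}$$
(length taken in the coordinates) is the sum of the indices of the zeros of $\nabla f_0$, which is $\chi(M)=0$ by Poincaré–Hopf. By Hopf's theorem a degree-zero map $S^{n-1}\to S^{n-1}$ is null-homotopic, hence extends over $B'$. So $\nabla f_0|_{M\setminus B'}$ extends to a continuous nowhere-zero field $Y$ on $M$.

*(b) Prescribed class, for Theorem B.* Let $X_0$ be a smooth nowhere-zero field in the class, and let $V=M\setminus\{p_0\}$, a connected non-compact manifold. We quote Phillips' theorem (*Submersions of open manifolds*, Topology 6 (1967)): for open $V$ the map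
$$d:\mathrm{Sub}(V,\mathbb R)\to\mathrm{Epi}(TV,T\mathbb R)$$
from submersions to fiberwise surjective bundle maps is a weak homotopy equivalence. A point of $\mathrm{Epi}(TV,T\mathbb R)$ is a pair of a continuous function on $V$ and a continuous nowhere-zero 1-form on $V$. Surjectivity on $\pi_0$, applied to $(0,X_0^\flat|_V)$, gives a function $f_0:V\to\mathbb R$ without critical points and a continuous path of pairs to $(f_0,df_0)$. Its second component is a path $\beta_s$ of nowhere-zero forms from $\beta_0=X_0^\flat|_V$ to $\beta_1=df_0$. Put $Y_s=\beta_s^\sharp$, and let $c:M\to[0,1]$ be smooth, $c=1$ near $M\setminus\operatorname{int}B$, $c=0$ near $p_0$. For $\tau\in[0,1]$ the field $x\mapsto Y_{\tau c(x)}(x)$, understood as $X_0$ near $p_0$, is continuous and nowhere zero. At $\tau=0$ it is $X_0$. At $\tau=1$ it is a field $Y$, homotopic to $X_0$ and equal to $\nabla f_0$ near $M\setminus\operatorname{int}B$.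

*Smoothing.* In both cases $Y=\nabla f_0$ on an open set $O\supset M\setminus\operatorname{int}B$. Choose a smooth $\lambda:M\to[0,1]$ with support in $O$ and $\lambda=1$ near $M\setminus\operatorname{int}B$, and a smooth field $Y'$ with $|Y'-Y|<\min|Y|$. Then $X_1=\lambda Y+(1-\lambda)Y'$ is smooth, because $Y$ is smooth on $O$. Moreover $|X_1-Y|<\min|Y|$, so the segment from $Y$ to $X_1$ consists of nowhere-zero fields. Finally $X_1=\nabla f_0$ near $M\setminus\operatorname{int}B$, so $df_0(X_1)=|\nabla f_0|^2>0$ there. $\square$

Let $\varphi_t$ now be the flow of $X_1$. On the compact set $M\setminus\operatorname{int}B$ the function $f_0$ is bounded and $df_0(X_1)$ is bounded below by a positive constant. An orbit that avoided $B$ from some time on would have $f_0\to\infty$ along it. Hence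
$$\text{every forward }X_1\text{-orbit meets }B\text{ at arbitrarily large times.}\tag{2}$$

## 5. A mirror-symmetric trap

We need a local device that can be inserted into a flow box, where the field is $\partial_z$. It should catch an open set of incoming orbits and contain only two closed orbits, both movable. An orbit that is not caught should leave exactly opposite the point where it entered, as if nothing had happened. The last requirement preserves (2)-like information about $X_1$ after insertion. Without it, an orbit leaving one device would continue along a different $X_1$-orbit each time, and what we know about individual $X_1$-orbits could not be used. Mirror symmetry will provide it.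

Such a device with closed orbits inside a ball needs $n\ge3$. On a surface, a closed orbit bounding a disc forces a zero: the field is tangent to the boundary circle, so it has degree $\pm1\ne0$ along it and cannot extend over the disc without zeros.

**Coordinates.** Let $D\subset\mathbb R^{n-1}$ be the closed unit disc, $n-1\ge2$. Let $N\subset\operatorname{int}D$ be the image of the embedding
$$(\theta,y)\mapsto\Bigl((\tfrac12+\tfrac{y_1}8)\cos\theta,\ (\tfrac12+\tfrac{y_1}8)\sin\theta,\ \tfrac{y_2}8,\dots,\tfrac{y_{n-2}}8\Bigr),\qquad\theta\in\mathbb R/2\pi\mathbb Z,\ y\in\mathbb R^{n-2},\ |y|\le2 .$$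
The norm of an image point is at most $\frac12+\frac{|y|}8\le\frac34$, so indeed $N\subset\operatorname{int}D$. Use $(\theta,y)$ as coordinates on $N$. For $n=3$, $N$ is the annulus $\frac14\le\text{radius}\le\frac34$ and $y\in[-2,2]$ is a rescaled radius. On $D\times[-1,1]$, with last coordinate $z$, put
$$K_\mp=\{|y|\le1,\ z=\mp\tfrac12\},\qquad W=\{|y|<1\}\subset D,\qquad\Gamma_\mp=\{y=0,\ z=\mp\tfrac12\}.$$

**Functions.** Choose smooth functions as follows.

* $\rho(y)\in[0,1]$ depends only on $|y|$, equals $1$ for $|y|\le1$ and $0$ for $|y|\ge\frac32$.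
* $\zeta(z)$ is odd, supported in $\frac14\le|z|\le\frac34$, $\ge0$ for $z\le0$, and $\zeta(-\frac12)=1$.
* $g:D\times[-1,1]\to[0,1]$ is even in $z$, $g^{-1}(0)=K_-\cup K_+$, and $g=1$ off the set $E=\{|y|\le\frac32,\ \frac14\le|z|\le\frac34\}$.

To get $g$, recall that every closed set is the zero set of a smooth function. Take $k\in[0,1]$ with $k^{-1}(0)=K_-\cup K_+$ and average it with its reflection in $z$. Take $\xi\in[0,1]$ even in $z$ with $\xi=0$ on $K_\pm$ and $\xi=1$ off $E$, which is possible because $E$ is a neighborhood of $K_\pm$. Then $g=\xi+(1-\xi)k$ has the required properties.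

**The plug.** On $D\times[-1,1]$ put
$$Z=g\,\partial_z+\rho(y)\,\zeta(z)\,(\partial_\theta-y\,\partial_y),$$
where $y\,\partial_y=\sum y_i\partial_{y_i}$ and the second term is $0$ off $N$. In words: orbits rise; in the lower half they also turn and are squeezed toward $y=0$, and in the upper half the turning and squeezing are undone; on $K_\mp$ the rising stops.

**Lemma 4.** The field $Z$ has the following properties.

1. $Z$ is nowhere zero, $Z=\partial_z$ near the boundary of $D\times[-1,1]$, and $\Gamma_\pm$ are periodic orbits.
2. (Trapping) The forward orbit of $(w,-1)$, $w\in W$, stays in the plug forever.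
3. (Matching) If the forward orbit of $(u,-1)$, $u\in D$, leaves the plug, it leaves through $(u,1)$.
4. (Recurrence) If a $Z$-orbit lies in the plug for all time and its initial point is recurrent, then the orbit is $\Gamma_-$ or $\Gamma_+$.
5. $Z$ is homotopic to $\partial_z$, rel a neighborhood of the boundary, through nowhere-zero fields.

*Proof of 1.* Where $g\ne0$ the $\partial_z$-component is nonzero. Where $g=0$ we are on $K_\mp$, and there $\rho=1$, $\zeta=\pm1$, so $Z=\pm(\partial_\theta-y\,\partial_y)\ne0$. For $|z|>\frac34$, and near $\partial D$ (off $N$), we have $g=1$ and the second term vanishes. On $\Gamma_\mp$, $Z=\pm\partial_\theta$.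

*Proof of 2.* We have $\dot z=g\ge0$. While $z\le0$ we have $\frac{d}{dt}|y|^2=-2\rho\zeta|y|^2\le0$, so $|y|<1$ persists. To get to $z>-\frac12$ the orbit would first have to reach $z=-\frac12$ with $|y|<1$, that is, a point of $K_-$. But the forward orbit of a point $(\theta,y,-\frac12)\in K_-$ is $(\theta+t,e^{-t}y,-\frac12)$, which stays in $K_-$. So the orbit stays in $\{|y|<1,\ -1\le z\le-\frac12\}$.

*Proof of 3.* Let $R(u,z)=(u,-z)$. Since $g$ is even and $\zeta$ is odd in $z$, at the point $(u,z)$
$$R_*Z=dR\bigl(Z(u,-z)\bigr)=-g(u,z)\,\partial_z-\rho\,\zeta(z)(\partial_\theta-y\,\partial_y)=-Z .$$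
Let $c$ be the orbit with $c(0)=(u,-1)$. Because $\dot z\ge0$ and $Z=\partial_z$ near the boundary, $c$ can leave only through the top, so $c(T)\in\{z=0\}$ for some $T$. The curve $t\mapsto R(c(2T-t))$ has velocity $-R_*Z=Z$, so it is an orbit, and at $t=T$ it agrees with $c$ since $R$ fixes $\{z=0\}$. By uniqueness $c(2T)=R(c(0))=(u,1)$.

*Proof of 4.* Along the orbit $z$ is nondecreasing. If the initial point is a limit of points of the orbit at times tending to $\infty$, then $z$ must be constant on the forward orbit. So $g=\dot z=0$ along it, and it stays in $K_-$ or in $K_+$, where $|y(t)|=|y(0)|e^{\mp t}$. In $K_-$ we have $y(t)\to0$, so recurrence gives $y(0)=0$. In $K_+$ the bound $|y|\le1$ gives $y(0)=0$. Thus the orbit is $\Gamma_-$ or $\Gamma_+$.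

*Proof of 5.* First replace $g$ by $(1-s)g+s$, $0\le s\le1$. For $s>0$ the $\partial_z$-component is positive. At $s=1$ it equals $1$, and we can scale the second term to $0$. Near the boundary nothing changes. $\square$

## 6. Moving the two core circles

The next lemma spends the hypothesis $d\alpha\ne0$.

**Lemma 5.** Let $n\ge3$ and let $\beta$ be a 1-form on $D\times[-1,1]$ with $d\beta\ne0$ at some point of the interior $Q$. There is a diffeomorphism $\Phi$ of $D\times[-1,1]$, isotopic to the identity through diffeomorphisms supported in a fixed compact subset of $Q$, with $\int_{\Phi(\Gamma_\pm)}\beta>0$ (orientations given by $Z$).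

**Step 1: two target circles with positive integral.** Let $d\beta_q\ne0$, $q\in Q$. Some pair of standard basis vectors of $\mathbb R^n$, suitably ordered, gives orthonormal $e_1,e_2$ with $d\beta_q(e_1,e_2)>0$. By continuity there are distinct points $q_+,q_-$ near $q$, with $q_+\ne(0,-\frac12)$, such that $d\beta_{q_\pm}(e_1,e_2)>0$. For small $r$ the circles
$$C_\pm=\{q_\pm+r(\cos s\,e_1+\sin s\,e_2)\},$$
oriented by $s$, are disjoint, and by Stokes $\int_{C_\pm}\beta=\pi r^2\bigl(d\beta_{q_\pm}(e_1,e_2)+o(1)\bigr)>0$.

**Step 2: paths for the centers.** $\Gamma_\pm$ are oriented round circles of radius $\frac12$ with centers $(0,\pm\frac12)$, in the hyperplanes $z=\pm\frac12$. We want paths $m_\pm$ in $Q$ from these centers to $q_\pm$ with $m_+(t)\ne m_-(t)$ for all $t$. First move $m_+$ to $q_+$ inside $Q\setminus\{(0,-\frac12)\}$ with $m_-$ at rest. Then move $m_-$ to $q_-$ inside $Q\setminus\{q_+\}$ with $m_+$ at rest. Both sets are connected. Take $r$ also with $2r<\min_t|m_+(t)-m_-(t)|$ and smaller than the distance of the paths to $\partial Q$.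

**Step 3: the isotopy.** Shrink each $\Gamma_\pm$ concentrically to radius $r$; the two circles stay in different hyperplanes. Translate the centers along $m_\pm$. Then rotate each circle about its center so that it becomes $C_\pm$ with the right orientation; this is possible because for $n\ge3$ the group $SO(n)$ is connected and acts transitively on orthonormal 2-frames. During the last two stages the circles lie in the closed balls of radius $r$ about $m_\pm$, which are disjoint and inside $Q$. Taking the paths piecewise smooth and reparametrizing each stage to be stationary near its ends, we get a smooth isotopy of embeddings $S^1\sqcup S^1\to Q$. The isotopy extension theorem gives $\Phi$ with $\Phi(\Gamma_\pm)=C_\pm$ as oriented circles. $\square$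

## 7. Disjoint discs that meet every orbit

We must place plugs so that every orbit enters the trapping region of one of them. A finite cover of $B$ by flow boxes is easy to find, but their transverse discs may intersect. Each disc can be moved along the flow by a small time without losing the orbits it meets, and different times make the discs disjoint.

**Lemma 6.** There are finitely many embeddings $e_j:D\to U$ with pairwise disjoint images, transverse to $X_1$, such that every forward $X_1$-orbit meets $\bigcup_je_j(W)$ at arbitrarily large times.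

**Step 1: reduce to finitely many compact pieces.** For $b\in B$ choose an open disc $\Sigma_b\ni b$ transverse to $X_1$ and $\delta_b>0$ such that $(u,t)\mapsto\varphi_t(u)$ is a diffeomorphism of $\Sigma_b\times(-\delta_b,\delta_b)$ onto an open subset of $U$. Choose also a compact neighborhood $N_b\subset\Sigma_b$ of $b$. The open sets $\varphi_{(-\delta_b,\delta_b)}(\operatorname{int}N_b)$ cover $B$. Let $\Sigma_i,N_i,\delta_i$ $(i\le k)$ correspond to a finite subcover, and let $\delta=\min\delta_i$. By (2) every forward orbit meets $\bigcup N_i$ at arbitrarily large times. So it suffices to construct disjoint discs $e_j(D)$ such that each point of each $N_i$ lies at flow-time less than $\delta$, in absolute value, from a point of $\bigcup e_j(W)$.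

**Step 2: induction over the pieces.** Start with the empty family. Suppose that a finite disjoint family $\mathcal E$ of compact transverse discs, each of the form $\varphi_t(\epsilon(D))$ with $\epsilon:D\to\Sigma_{i'}$ an embedding, $i'\le i$, $|t|<\delta$, serves $N_1,\dots,N_i$ in this sense. Write $\bigcup\mathcal E$ for the union of its discs.

Let $q\in N_{i+1}$. For one disc $E=\varphi_t(\epsilon(D))$ of $\mathcal E$, the set of times $t'\in(-\delta,\delta)$ with $\varphi_{t'}(q)\in E$ is closed in $(-\delta,\delta)$. Its points are isolated: a point of $E\subset\varphi_t(\Sigma_{i'})$ does not return to $\varphi_t(\Sigma_{i'})$ within times $0<|s|<\delta_{i'}$, by injectivity of the flow box. So the times at which $\varphi_{t'}(q)\in\bigcup\mathcal E$ form a closed discrete subset of $(-\delta,\delta)$, and some time lies outside it. As $\bigcup\mathcal E$ is compact, there are an open interval $I_q\subset(-\delta,\delta)$ and a neighborhood $O_q$ of $q$ in $\Sigma_{i+1}$ with $\varphi_t(O_q)\cap\bigcup\mathcal E=\emptyset$ for all $t\in I_q$. Choose an embedding $\epsilon_q:D\to O_q$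 with $q\in\epsilon_q(W)$.

The sets $\epsilon_q(W)$ are open in $\Sigma_{i+1}$, so finitely many $\epsilon_{q_l}(W)$ cover $N_{i+1}$. Pick *distinct* $t_l\in I_{q_l}$ and add the discs $\varphi_{t_l}\circ\epsilon_{q_l}$ to $\mathcal E$. They lie in $U$ since $|t_l|<\delta$, and they are transverse to $X_1$ since $\varphi_{t_l}$ preserves $X_1$. They are disjoint from the old discs because $t_l\in I_{q_l}$, and from each other because $(u,t)\mapsto\varphi_t(u)$ is injective on $\Sigma_{i+1}\times(-\delta,\delta)$. A point of $N_{i+1}$ lies in some $\epsilon_{q_l}(W)$, hence is carried by $\varphi_{t_l}$ into $\varphi_{t_l}\epsilon_{q_l}(W)$. The new family serves $N_1,\dots,N_{i+1}$. After $k$ rounds we are done. $\square$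

## 8. Inserting the plugs

**Step 1: the modified field.** For $\eta>0$ put $h_j(u,z)=\varphi_{\eta z}(e_j(u))$. Each $e_j$ has the form $\varphi_t\circ\epsilon$ with $\epsilon(D)$ in some $\Sigma_i$, so for $2\eta<\delta$ the map $h_j$ is an embedding of $D\times[-2,2]$. Since the $e_j(D)$ are disjoint compact subsets of the open set $U$, for small $\eta$ the sets $h_j(D\times[-2,2])$ are disjoint and contained in $U$. Fix such an $\eta$ and let $P_j=h_j(D\times[-1,1])$. We have $(h_j)_*\partial_z=\eta X_1$. The form $h_j^*\alpha$ has nowhere-vanishing differential, since $d\alpha\ne0$ on $U$, so Lemma 5 gives $\Phi_j$ with $\int_{\Phi_j(\Gamma_\pm)}h_j^*\alpha>0$. Define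
$$X_2=\tfrac1\eta\,(h_j\circ\Phi_j)_*Z\ \text{ on }P_j,\qquad X_2=X_1\ \text{ off }\textstyle\bigcup P_j .$$
Near $\partial P_j$ we have $\Phi_j=\mathrm{id}$ and $Z=\partial_z$, so $X_2=X_1$ there. Hence $X_2$ is smooth and nowhere zero. By the isotopies of the $\Phi_j$ and property 5 of Lemma 4, all rel neighborhoods of the boundaries, $X_2$ is homotopic to $X_1$. The orbits of $X_2$ in $P_j$ are the images of the orbits of $\frac1\eta Z$, and $\Phi_j$ fixes the boundary pointwise. So trapping and matching hold in $P_j$: an orbit entering at $h_j(w,-1)$, $w\in W$, stays in $P_j$ forever, and an orbit entering at $h_j(u,-1)$ that leaves does so at $h_j(u,1)$.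

**Lemma 7.** Every recurrent point of $X_2$ lies on one of the closed orbits $(h_j\Phi_j)(\Gamma_\pm)$.

**Step 2: every forward $X_2$-orbit eventually stays in one $P_j$.** Suppose that the orbit of $x$ does not. The $P_j$ are disjoint compact sets, so an orbit contained in their union stays in one of them. Hence the forward orbit of $x$ passes through some $x_1\notin\bigcup P_j$. Let $c$ and $c_1$ be the forward orbits of $x_1$ under $X_2$ and $X_1$, starting at time $0$.

Look first at $c_1$. If $c_1(\tau)=h_j(u,z)$ with $|z|\le1$, then $c_1(\tau+s)=h_j(u,z+s/\eta)$ as long as $|z+s/\eta|\le2$ and $\tau+s\ge0$. The points $h_j(u,z')$ with $1<|z'|\le2$ lie in no $P_{j'}$, by injectivity of $h_j$ and disjointness. Since $c_1(0)\notin\bigcup P_j$, the maximal time intervals that $c_1$ spends in some $P_j$ are therefore of the form $[s,s+2\eta]$ with $s>0$, $c_1(s)=h_j(u,-1)$ and $c_1(s+2\eta)=h_j(u,1)$. They are disjoint and have length $2\eta$, so they are locally finite. List them as $J_1<J_2<\cdots$.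

Now compare with $c$. Off $\bigcup P_j$ the two fields agree, so $c$ follows $c_1$ up to the start of $J_1$ and enters a $P_j$ at the same point $h_j(u,-1)$. By assumption it does not stay there, so by matching it leaves after a finite time at $h_j(u,1)$, which is also where $c_1$ leaves. From there it follows $c_1$ to the start of $J_2$, and so on. By induction $c$ runs through the same points outside $\bigcup P_j$ as $c_1$ and enters the $P_j$ at the same bottom points, in the same order.

By Lemma 6, $c_1(\tau)\in e_j(W)=h_j(W\times\{0\})$ for some $j$ and some $\tau>\eta$. Then $c_1(\tau-\eta)=h_j(w,-1)$ with $w\in W$, and this is the initial point of some $J_i$. Hence $c$ also enters $P_j$ at $h_j(w,-1)$ and is trapped there forever, a contradiction.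

**Step 3: recurrent points.** Let $x$ be recurrent for $X_2$. By Step 2, $x\in\omega(x)\subset P_j$ for some $j$. As $\omega(x)$ is invariant, the complete orbit of $x$ lies in $P_j$. By property 4 of Lemma 4, carried over by $h_j\Phi_j$, the point $x$ lies on $(h_j\Phi_j)(\Gamma_\pm)$. This proves Lemma 7. $\square$

**Step 4: conclusion for $n\ge3$.** The integrals of $\alpha$ over the closed orbits $(h_j\Phi_j)(\Gamma_\pm)$ are positive by the choice of $\Phi_j$. Lemma 1 applied to $X_2$ gives $f$ with $\alpha+df$ nowhere zero and homotopic to $X_2^\flat$, hence to $X_1^\flat$. With $X_1$ from Lemma 3(a) this proves Theorem A for $n\ge3$. With $X_1$ from Lemma 3(b), whose class is arbitrary, it proves Theorem B for $n\ge3$. Together with Section 3, Theorem A is proved for all $n\ge2$. $\blacksquare$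

## 9. Prescribed homotopy class on the torus

It remains to prove Theorem B for $n=2$. Three reductions will be used. Classes of forms correspond to classes of fields by $\flat$, so by Lemma 1 it suffices to find, in each class of nowhere-zero fields, a field satisfying (i) and (ii). If $X$ satisfies (i) with closed orbits $\gamma_i$ and $\psi\in\mathrm{Diff}_0(M)$, then $\psi_*X$ is homotopic to $X$ and satisfies (i) with $\psi(\gamma_i)$, and (ii) becomes $\int_{\psi(\gamma_i)}\alpha>0$. Finally, for $\psi\in\mathrm{Diff}_0(M)$ we may replace $\alpha$ by $\psi^*\alpha$: if $\psi^*\alpha+df$ is nowhere zero in a given class, so is $\alpha+d(f\circ\psi^{-1})$.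

**Step 1: normal forms of the classes.** In the frame $\partial_x,\partial_y$, homotopy classes of nowhere-zero fields on $T^2$ correspond to $[T^2,S^1]=\mathbb Z^2$. A matrix $A\in SL(2,\mathbb Z)$ acts as a linear automorphism of $T^2$, and $A_*v=A\,(v\circ A^{-1})$ has the class of $v\circ A^{-1}$, because $SL(2,\mathbb R)$ is connected. Since $SL(2,\mathbb Z)$ is transitive on integer vectors of given divisibility, after a linear change of coordinates (which replaces $\alpha$ by another non-closed form) the class is $0$ or that of
$$Y_k=\cos(2\pi ky)\,\partial_x+\sin(2\pi ky)\,\partial_y,\qquad k\ge1 .$$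

Class $0$ is the class of both $X$ and $-X$ from Section 3. Indeed, the $\partial_x$-component of $\pm X$ has constant sign, so $\pm X$ is homotopic to $\pm\partial_x$, and $\partial_x$, $-\partial_x$ are homotopic by rotation. So Section 3 settles class $0$.

**Step 2: what is needed for $Y_k$.** Along orbits of $Y_k$ we have $\dot y=\sin(2\pi ky)$, so the recurrent points lie on the closed orbits $y=j/2k$, $0\le j\le2k-1$, directed by $(-1)^j\partial_x$. We need $\psi\in\mathrm{Diff}_0(T^2)$ carrying these to curves on which $(-1)^j\int\alpha>0$, where all curves are oriented by $+\partial_x$. We look for graphs $y=s_j(x)$ with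
$$s_j\ \text{1-periodic},\qquad s_0<s_1<\dots<s_{2k-1}<s_0+1. \tag{3}$$
The constants $j/2k$ satisfy (3), and linear interpolation with them preserves (3). So it gives an isotopy of disjoint embedded circles, and isotopy extension gives $\psi$.

Test this on $\alpha=\sin(2\pi y)\,dx$. For $k=1$ the constants $s_0=\frac14$, $s_1=\frac34$ do it, with integrals $1$ and $-1$. For $k=2$ we need the sign pattern $+,-,+,-$, but constant graphs $y=c$ give $\sin(2\pi c)$, with the pattern $+,-$ only. So we must use other graphs. Consider $s(x)=\frac12\cos2\pi x$. Since $s(x+\frac12)=-s(x)$, its integral $\int_0^1\sin(2\pi s)\,dx$ is $0$. Here $d\alpha=w\,dx\wedge dy$ with $w=-2\pi\cos2\pi y$, and along the graph $w=2\pi$ at $x=0$, where $s=\frac12$, while $w=-2\pi$ at $x=\frac14$, where $s=0$. Pushing the graph upward near $x=0$ or near $x=\frac14$ changes the integral with opposite signs. So a stack of graphs that are all slightly higher than the previous ones can have integrals of alternating sign. We now produce such a graph in general.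

**Step 3: notation and the variation formula.** Write $\alpha=p\,dx+q\,dy$, $d\alpha=w\,dx\wedge dy$ with $w=q_x-p_y$, and
$$F(x)=\int_0^1q(x,y)\,dy,\qquad F'(x)=\int_0^1w(x,y)\,dy,\qquad I(s)=\int_0^1\bigl(p(x,s)+q(x,s)s'\bigr)dx .$$
(The formula for $F'$ uses $\int_0^1p_y\,dy=0$.) For 1-periodic $s$ and $\delta$, integration by parts of $q\,\delta'$ gives
$$\frac{d}{d\lambda}I(s+\lambda\delta)\Big|_{\lambda=0}=\int_0^1\bigl(p_y\delta+q_ys'\delta+q\,\delta'\bigr)dx=\int_0^1(p_y-q_x)\,\delta\,dx=-\int_0^1w(x,s)\,\delta\,dx .$$
Applying this at $s+\lambda\delta$ and integrating over $\lambda\in[0,1]$,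
$$I(s+\delta)-I(s)=-\int_0^1\!\int_{s(x)}^{s(x)+\delta(x)}w(x,y)\,dy\,dx=-\int_0^1w(x,s)\,\delta\,dx+O\bigl(\|\delta\|_\infty^2\bigr). \tag{4}$$

**Step 4: we may assume that $F$ is not constant.** This will allow us to adjust $I$ to $0$. (In the test example $q=0$, so $F\equiv0$, and the step is not empty.) If $F\equiv C$, choose $q_0=(x',y')$ with $w(q_0)\ne0$. The curve $\gamma=\{x=x'\}$, oriented by $\partial_y$, has $\int_\gamma\alpha=F(x')=C$, so Lemma 2 gives $\psi\in\mathrm{Diff}_0(T^2)$, supported near $q_0$, with $\int_{\psi(\gamma)}\alpha\ne C$. Replace $\alpha$ by $\psi^*\alpha$. Now $F(x')\ne C$, while still $F=C$ away from $x'$.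

**Step 5: a graph with $I=0$ through points of both signs of $w$.** Since $\int_{T^2}d\alpha=0$ and $w\not\equiv0$, $w$ takes both signs. Choose distinct $x_0,x_1,x_2$ and $y_0,y_1$ with $w(x_0,y_0)>0$, $w(x_1,y_1)<0$, $F'(x_2)\ne0$. This is possible because all three conditions are open. Let $s$ be 1-periodic with $s(x_0)=y_0$, $s(x_1)=y_1$, and let $b\ge0$ be a 1-periodic bump near $x_2$, vanishing near $x_0,x_1$, with $\int_0^1bF'\,dx\ne0$. By (4),
$$I(s+\lambda b)-I(s)=-\int_0^1\!\int_s^{s+\lambda b}w\,dy\,dx=-\lambda\int_0^1bF'\,dx+O(1)\qquad(|\lambda|\to\infty).$$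
Indeed, $w$ is 1-periodic in $y$ with integral $F'(x)$ over a period, so $\int_s^{s+\lambda b}w\,dy-\lambda bF'$ is bounded. Thus $I(s+\lambda b)$ is unbounded in both directions, and by continuity $I(s+\lambda b)=0$ for some $\lambda$. Rename $s+\lambda b$ as $s$; still $s(x_0)=y_0$ and $s(x_1)=y_1$.

**Step 6: the alternating stack.** Let $\kappa_0,\kappa_1\ge0$ be 1-periodic bumps near $x_0,x_1$ with $\int_0^1w(x,s)\kappa_0\,dx=1$ and $\int_0^1w(x,s)\kappa_1\,dx=-1$. Put
$$\tau_j=-(-1)^j,\qquad a_j=2j+\frac{\tau_j}2,\qquad b_j=2j-\frac{\tau_j}2,$$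
$$s_j=s+\varepsilon(a_j\kappa_0+b_j\kappa_1)+j\varepsilon^2,\qquad0\le j\le2k-1 .$$
Both $a_j$ and $b_j$ are strictly increasing: $a_{j+1}-a_j=2+\tau_{j+1}$ and $b_{j+1}-b_j=2-\tau_{j+1}$. Hence $s_{j+1}-s_j\ge\varepsilon^2>0$, and $s_{2k-1}-s_0=O(\varepsilon)<1$ for small $\varepsilon$. So (3) holds. By (4) and $I(s)=0$,
$$I(s_j)=-\varepsilon(a_j-b_j)+O(\varepsilon^2)=-\varepsilon\tau_j+O(\varepsilon^2)=(-1)^j\varepsilon+O(\varepsilon^2),$$
which has sign $(-1)^j$ for small $\varepsilon>0$. This proves Theorem B for $T^2$. $\blacksquare$

## 10. Prescribed homotopy class on the Klein bottle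

**Step 1: normal forms of the classes.** Up to positive scaling, a nowhere-zero field on $[0,1]\times S^1$ is $\cos\phi\,\partial_\theta+\sin\phi\,\partial_t$ with $\phi=w\theta+u(t,\theta)$, where $w\in\mathbb Z$ and $u$ is real-valued and $2\pi$-periodic in $\theta$. As the gluing map reverses $\partial_\theta$ and keeps $\partial_t$, the field descends to $K$ when $\phi(1,-\theta)=\pi-\phi(0,\theta)+2\pi m$ for some $m\in\mathbb Z$, that is,
$$u(1,-\theta)+u(0,\theta)=\pi+2\pi m .$$
For fixed $(w,m)$ the set of such $u$ is convex, so all these fields are homotopic. The replacement $u\mapsto u+2\pi$ does not change the field and changes $m$ by $2$. So every class is represented by some $(w,m)$ with $m\in\{0,-1\}$. The constants $u=\frac\pi2$ and $u=-\frac\pi2$ give $m=0$ and $m=-1$. Hence every class is that of $Y_w$ or $-Y_w$ for some $w\in\mathbb Z$, where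
$$Y_w=-\sin(w\theta)\,\partial_\theta+\cos(w\theta)\,\partial_t .$$

**Step 2: the case $w=0$.** The field $X$ of Section 3 has $\phi=\psi_0(t)$ and is homotopic to $Y_0=\partial_t$, by deforming $\psi_0$ linearly to $\frac\pi2$. Its closed orbit $\Gamma=\{t=0\}$ is carried to $-\Gamma$ by $(t,\theta)\mapsto(t+1,\theta)$, because $(1,\theta)\sim(0,-\theta)$. This map is isotopic to the identity through the maps $(t,\theta)\mapsto(t+\sigma,\theta)$, which are well defined on $K$. By Lemma 2 there is $\psi\in\mathrm{Diff}_0(K)$ with $\int_{\psi(\Gamma)}\alpha\ne0$. Composing with the above map, we see that both signs of the integral occur. So both $X$ and $-X$ can be moved by $\mathrm{Diff}_0(K)$ to satisfy (ii), and both classes $\pm Y_0$ are realized.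

**Step 3: what is needed for $w\ne0$.** It suffices to treat $+Y_w$ for all non-closed $\alpha$. Indeed, applying this to $-\alpha$ gives $(-\alpha+df)(Y)>0$ with $Y$ homotopic to $Y_w$, and then $(\alpha-df)(-Y)>0$ with $-Y$ homotopic to $-Y_w$.

Let $v=|w|\ge1$. Along orbits of $Y_w$ we have $\dot\theta=-\sin(w\theta)$. The function $|\theta|\in[0,\pi]$ is well defined on $K$ and strictly monotone along orbits unless $\sin(w\theta)=0$. So the recurrent points lie on the closed orbits
$$c_j=\{|\theta|=j\pi/v\},\qquad0\le j\le v,$$
directed by $(-1)^j\partial_t$. The curves $c_0$ and $c_v$ close up after one lap in $t$, the others after two. We need $\psi\in\mathrm{Diff}_0(K)$ with $(-1)^j\int_{\psi(c_j)}\alpha>0$ for $0\le j\le v$, where $c_j$ is oriented by $+\partial_t$.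

**Step 4: admissible families of curves.** Consider smooth $s_j:\mathbb R\to\mathbb R$, $0\le j\le v$, with
$$s_0(t+1)=-s_0(t),\quad s_v(t+1)=2\pi-s_v(t),\quad s_j(t+2)=s_j(t)\ (0<j<v),\quad s_0<s_1<\dots<s_v. \tag{5}$$
We check that the curves $\theta=s_j(t)$ in $K$ are embedded and disjoint. All $s_j$ are 2-periodic, and the gluing map sends the graph of $s_j$ to the graph of $t\mapsto-s_j(t-1)=-s_j(t+1)$. So the lifts of the $j$-th curve to $\mathbb R^2$ are the graphs of $s_j(t)$ and $-s_j(t+1)$, modulo $2\pi$. Using $-s_0(t+1)=s_0(t)$ and $s_v(t)=2\pi-s_v(t+1)$, we see that over each $t$ these are ordered as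
$$-s_{v-1}(t+1)<\dots<-s_1(t+1)<s_0(t)<s_1(t)<\dots<s_v(t)<2\pi-s_{v-1}(t+1),$$
and the last entry is the first plus $2\pi$. (For $v=1$ this reads $s_0<s_1<s_0+2\pi$.) So these values are distinct modulo $2\pi$, and the curves, parametrized by $t\in\mathbb R/\mathbb Z$ for $j=0,v$ and by $t\in\mathbb R/2\mathbb Z$ otherwise, are embedded and disjoint.

The constants $j\pi/v$ satisfy (5), and linear interpolation with them preserves (5). So isotopy extension gives $\psi\in\mathrm{Diff}_0(K)$ carrying each $c_j$ to the curve $\theta=s_j(t)$. We need a family (5) with $(-1)^jI(s_j)>0$ for all $j$, where $I(s_j)$ is the integral of $\alpha$ over the $j$-th curve.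

**Step 5: notation and the variation formulas.** Lift $\alpha=p\,dt+q\,d\theta$ to $\mathbb R^2$. Then $p,q$ are $2\pi$-periodic in $\theta$, and
$$p(t+1,-\theta)=p(t,\theta),\qquad q(t+1,-\theta)=-q(t,\theta).$$
Put $\omega=q_t-p_\theta$, so that $d\alpha=\omega\,dt\wedge d\theta$ and $\omega(t+1,-\theta)=-\omega(t,\theta)$. Put $F(t)=\int_0^{2\pi}q(t,\theta)\,d\theta$, so that $F'=\int_0^{2\pi}\omega\,d\theta$ and $F(t+1)=-F(t)$. By Lemma 2 with the curve $\{t=0\}$ and $C=0$, after replacing $\alpha$ by $\psi^*\alpha$ we may assume $F(0)\ne0$. Then $F(1)=-F(0)$, so $F$ takes both signs on $(0,1)$ and is nonconstant there.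

As in Section 9, the first variation of $\int(p+qs')\,dt$ in the direction $\delta$ is $-\int\omega(t,s)\,\delta\,dt$ plus the boundary terms of $q(t,s)\,\delta$. These cancel in two situations. If $s$ and $\delta$ change sign under $t\mapsto t+1$ and we integrate over $[0,1]$, then $q(1,s(1))\,\delta(1)=q(1,-s(0))\cdot(-\delta(0))=q(0,s(0))\,\delta(0)$. If $s$ and $\delta$ are 2-periodic and we integrate over $[0,2]$, they cancel because $q(t+2,\theta)=q(t,\theta)$. Integrating the first variation as in (4), in these situations (with $L=1$ and $L=2$ respectively)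
$$\int_0^L(p+q(s+\delta)')\Big|_{\theta=s+\delta}dt-\int_0^L(p+qs')\Big|_{\theta=s}dt=-\int_0^L\!\!\int_s^{s+\delta}\omega\,d\theta\,dt=-\int_0^L\omega(t,s)\,\delta\,dt+O(\|\delta\|_\infty^2). \tag{6}$$
Also, if $s(t+1)=-s(t)$, then the integrand $p(t,s)+q(t,s)s'$ is 1-periodic, by the symmetries of $p$ and $q$, so its two-lap integral is twice the one-lap integral $I(s)$.

**Step 6: a curve with $I=0$.** Choose $t_0\ne t_1$ in $(0,1)$ and $\theta_0$ with $\omega(t_0,\theta_0)\ne0$ and $F'(t_1)\ne0$. Choose $s$ with $s(t+1)=-s(t)$ and $s(t_0)=\theta_0$, for instance $s=\theta_0\cos\pi(t-t_0)$. Choose a bump $b\ge0$ near $t_1$, vanishing near $t_0$ and with support in $(0,1)$, with $\int_0^1bF'\,dt\ne0$, extended by $b(t+1)=-b(t)$. By (6) with $L=1$ and $2\pi$-periodicity of $\omega$ in $\theta$,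
$$I(s+\lambda b)=I(s)-\frac\lambda{2\pi}\int_0^1bF'\,dt+O(1)\qquad(|\lambda|\to\infty),$$
so $I(s+\lambda b)=0$ for some $\lambda$. Rename $s+\lambda b$ as $s$; still $s(t+1)=-s(t)$ and $s(t_0)=\theta_0$.

**Step 7: the curve $s_v$.** It obeys a different symmetry, so it is built separately: follow $s$, then jump up by almost $2\pi$ at a time $t_a$, which adds about $F(t_a)$ to the integral. Choose $t_a\in(0,1)$ with $F(t_a)$ of sign $(-1)^v$. For large $\nu$ let $d_\nu$ be smooth with $d_\nu(t+1)=2\pi-d_\nu(t)$,
$$d_\nu=\tfrac1\nu\ \text{ on }[0,t_a-\tfrac1\nu],\qquad d_\nu=2\pi-\tfrac1\nu\ \text{ on }[t_a+\tfrac1\nu,1],$$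
and monotone in between. The values at $0$ and $1$ fit the symmetry, and $\frac1\nu\le d_\nu\le2\pi-\frac1\nu$ everywhere. Then
$$I(s+d_\nu)=\int_0^1\bigl(p(t,s+d_\nu)+q(t,s+d_\nu)s'\bigr)dt+\int_0^1q(t,s+d_\nu)\,d_\nu'\,dt .$$
For $t\ne t_a$ the number $d_\nu(t)$ tends to $0$ or $2\pi$, so by $2\pi$-periodicity in $\theta$ and dominated convergence the first integral tends to $I(s)=0$. In the second, $d_\nu'\ge0$ is supported in $[t_a-\frac1\nu,t_a+\frac1\nu]$ with total integral at most $2\pi$. So replacing $q(t,s(t)+d_\nu)$ by $q(t_a,s(t_a)+d_\nu)$ costs $o(1)$, and with $\vartheta=d_\nu(t)$ the integral becomes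
$$\int_{1/\nu}^{2\pi-1/\nu}q(t_a,s(t_a)+\vartheta)\,d\vartheta\longrightarrow F(t_a).$$
Hence $I(s+d_\nu)\to F(t_a)$. Fix $\nu$ so that $I(s+d_\nu)$ has sign $(-1)^v$, and put $s_v=s+d_\nu$. Then $s_v(t+1)=2\pi-s_v(t)$ and $s_v\ge s+\frac1\nu$.

**Step 8: the curves $s_j$, $0\le j<v$.** Now stack them slightly around $s$ as in Section 9. The two opposite signs of $\omega$ come from the symmetry. Let $\kappa_0\ge0$, $\kappa_0\not\equiv0$, be a 2-periodic bump function supported near $t_0+2\mathbb Z$, where $\omega(t,s(t))\ne0$ has constant sign, and let $\kappa_1(t)=\kappa_0(t+1)$. Put $A=\int_0^2\omega(t,s)\kappa_0\,dt\ne0$. Since $\omega(t+1,s(t+1))=\omega(t+1,-s(t))=-\omega(t,s(t))$, we have $\int_0^2\omega(t,s)\kappa_1\,dt=-A$. Put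
$$\tau_j=-(-1)^j\operatorname{sgn}A,\qquad a_j=2j+\frac{\tau_j}2,\qquad b_j=2j-\frac{\tau_j}2,$$
$$s_j=s+\varepsilon(a_j\kappa_0+b_j\kappa_1)+j\varepsilon^2,\qquad0\le j<v .$$
As before $a_j$ and $b_j$ are strictly increasing in $j$, so $s_0<s_1<\dots<s_{v-1}$. Also $s_{v-1}=s+O(\varepsilon)<s+\frac1\nu\le s_v$ for small $\varepsilon$. Since $a_0=-b_0$, we have $s_0=s+\varepsilon a_0(\kappa_0-\kappa_1)$, and as $t\mapsto t+1$ exchanges $\kappa_0$ and $\kappa_1$, $s_0(t+1)=-s_0(t)$. The other $s_j$ are 2-periodic. So (5) holds. By (6) with $L=2$ and $\int_0^2(p+qs')\,dt=2I(s)=0$,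
$$\int_0^2\bigl(p(t,s_j)+q(t,s_j)s_j'\bigr)dt=-\varepsilon A(a_j-b_j)+O(\varepsilon^2)=-\varepsilon A\tau_j+O(\varepsilon^2)=(-1)^j\varepsilon|A|+O(\varepsilon^2).$$
The left side is $I(s_j)$ for $0<j<v$ and $2I(s_0)$ for $j=0$. So for small $\varepsilon>0$ we have $(-1)^jI(s_j)>0$ for $0\le j<v$, and for $j=v$ this holds by Step 7. By Step 4 and Lemma 1 the class of $Y_w$ is realized, and by Step 3 so is that of $-Y_w$. This proves Theorem B for $K$, and with Sections 8 and 9 it is proved for all $n\ge2$. $\blacksquare$
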